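# Minimal Shifts of Infinite Topological Rank with Small Schützenberger Groups

## 1. The guess that a small group forces a small shift

Two notions of size are attached to an infinite minimal shift space $X$. One is dynamical: the *topological rank*, which asks how few towers suffice to describe $X$ at all scales. The other is algebraic: for each suitable pseudovariety $\mathsf V$ of finite semigroups there is a profinite group $G_{\mathsf V}(X)$, and we may ask how many topological generators it needs. They are linked by a known result, which we take for granted: *if $X$ has finite topological rank $n$, then $G_{\mathsf V}(X)$ is a profinite group of rank at most $n$ for every $\mathsf V\supseteq\mathsf{LSl}$.*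

Two questions come from Jorge Almeida, Alfredo Costa, Herman Goulet-Ouellet, "Profinite approach to S-adic shift spaces I: Saturating directive sequences", arXiv:2509.00991 (2025). Let $X$ be an infinite minimal shift space, and let $\mathsf S$ be the pseudovariety of all finite semigroups.

1. Suppose that $G_{\mathsf S}(X)$ is finitely generated. Does $X$ necessarily have finite topological rank?
2. For a pseudovariety of groups $\mathsf H$, let $\overline{\mathsf H}$ be the pseudovariety of all finite semigroups whose subgroups lie in $\mathsf H$. If $\mathsf H$ is nontrivial and $G_{\overline{\mathsf H}}(X)$ is finitely generated, is $G_{\mathsf S}(X)$ finitely generated?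

The first guess is *yes, twice*. For (1): many towers should give many independent homomorphisms from the group into small finite groups. For (2): if the part of the group visible to $\mathsf H$ is small, one hopes that the whole is. We shall test these guesses and see them fail. First we fix the vocabulary.

**Words and shifts.** $A$ is a finite alphabet, $A^+$ the set of nonempty words, $A^*=A^+\cup\{\text{empty word}\}$; $|w|$ is the length of $w$, and $|w|_b$ the number of occurrences of the letter $b$. The shift map on $A^{\mathbb Z}$ is $(Tx)_i=x_{i+1}$. A shift space is a closed set $X\subseteq A^{\mathbb Z}$ with $TX=X$; $L(X)$ is the set of finite words occurring in its points. It is minimal if every orbit is dense. For a set $C$ of words, $\mathrm{Fact}(C^*)$, $\mathrm{Pref}(C^*)$, $\mathrm{Suf}(C^*)$ are the sets of factors, prefixes, suffixes of words of $C^*$. A *morphism* is a homomorphism $B'^+\to B^+$; it is extended to $B'^*$ by sending the empty word to itself.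

**Topological rank.** A Bratteli–Vershik diagram has levels $0,1,2,\dots$ with finitely many vertices each (level $0$ is a single root), finitely many edges between consecutive levels, and a linear order on the edges arriving at each vertex. The Vershik map sends an infinite path to its successor. We need only this: for a vertex $v$ of level $N$, let $e_0<\dots<e_{h_v-1}$ be the paths from the root to $v$; the Vershik map sends the cylinder $[e_j]$ onto $[e_{j+1}]$ for $j<h_v-1$. So level $N$ cuts the space into one *tower* per vertex, and as $N$ grows these partitions into cylinders generate the topology. A minimal shift space has finite topological rank if it can be represented by such a diagram with a uniformly bounded number of vertices per level, and the rank is the least such bound. *Example.* One vertex per level and two edges $0<1$ between consecutive vertices: the Vershik map is "add one with carry" on $0$–$1$ sequences, and level $N$ is a single tower of height $2^N$.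

**Pseudowords.** $\mathsf{LSl}$ is the pseudovariety of finite semigroups $S$ such that $eSe$ is a semilattice for each idempotent $e$. A subgroup of such an $S$ with identity $e$ lies in $eSe$, hence is trivial; so $\mathsf{LSl}$ consists of aperiodic semigroups (those with only trivial subgroups). Therefore $\overline{\mathsf H}\supseteq\mathsf{LSl}$ for every pseudovariety of groups $\mathsf H$, even the trivial one. Let $\mathsf G$ be the pseudovariety of all finite groups; $\overline{\mathsf G}=\mathsf S$. From now on $\mathsf H$ is any pseudovariety of groups, possibly trivial, and $\mathsf V=\overline{\mathsf H}$. Let $\overline\Omega_A\mathsf V$ be the free pro-$\mathsf V$ semigroup over $A$; its elements are called pseudowords. We use these textbook facts.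

- (F1) $\overline\Omega_A\mathsf V$ is compact, metrizable and profinite, and $A^+$ embeds in it as a dense set of isolated points. Every clopen set is a union of classes of a continuous homomorphism onto a finite semigroup of $\mathsf V$; so such homomorphisms separate points. Homomorphisms from $A^+$ to a member of $\mathsf V$, and morphisms $A^+\to B^+$, extend uniquely to continuous homomorphisms on $\overline\Omega_A\mathsf V$ (with values in $\overline\Omega_B\mathsf V$ in the second case).
- (F2) For $u\in A^+$ the closures of $A^*uA^*$, $uA^*$, $A^*u$ are clopen, meet $A^+$ in these languages, and consist of the pseudowords with factor, prefix, suffix $u$.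
- (F3) Compact semigroups are stable: if $x\,\mathcal J\,xy$ then $x\,\mathcal R\,xy$, and dually for $\mathcal L$.
- (F4) Nonempty compact semigroups contain idempotents. In a profinite semigroup $x^\omega=\lim x^{k!}$ is an idempotent.

We shall often use the following consequence. If words $w_k$ converge to $g\notin A^+$, then $|w_k|\to\infty$ (a finite set of words is closed and misses $g$), and for each $M$, when $k$ is large, $w_k$ and $g$ have the same factors of length $\le M$ and the same prefix and suffix of length $M$.

**The Schützenberger group.** Let $X$ be an infinite minimal shift space. The set $J_{\mathsf V}(X)$ of all pseudowords in $\overline\Omega_A\mathsf V\setminus A^+$ all of whose finite factors lie in $L(X)$ is a regular $\mathcal J$-class. Its maximal subgroups are pairwise isomorphic profinite groups; $G_{\mathsf V}(X)$ denotes this group. *Example, outside our hypothesis because the shift is finite.* Over $A=\{a\}$ the finite one-generated semigroups in $\mathsf S$ are given by an index and a period, so $\overline\Omega_{\{a\}}\mathsf S=\{a,a^2,\dots\}\cup\widehat{\mathbb Z}$. The pseudowords outside $A^+$ form the group $\widehat{\mathbb Z}$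 with identity $a^\omega$.

For a profinite group, "finitely generated" is meant topologically, and $\mathrm{rk}$ is the minimal number of topological generators. $\mathrm{Hom}_c$ denotes continuous homomorphisms. If $G$ is generated by $d$ elements and $F$ is finite, then $|\mathrm{Hom}_c(G,F)|\le|F|^d$. This count is how we shall measure $G$.

## 2. Counting homomorphisms on two letters, and a prime that disappears

We shall build shifts from sequences of morphisms of a special kind.

**Definition (good morphism).** Let $|B|\ge2$. A morphism $\sigma:B'^+\to B^+$ is *good* if there are $a\in B$, $m\ge1$ and $c\in B\setminus\{a\}$ such that: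

- (M1) $\sigma(b)=a^mv_b$, where $v_b$ is nonempty, begins and ends with $c$ and has no factor $a^m$; the words $\sigma(b)$, $b\in B'$, are distinct;
- (M2) every $\sigma(b)$ contains all words of $B^2$ as factors;
- (M3) the vectors $(|\sigma(b')|_b)_{b\in B}$, $b'\in B'$, span $\mathbb Q^B$.

(M1) puts a marker $a^m$ at the start of each block, (M2) will give minimality, and (M3) will keep the topological rank large.

*Example A.* On $B=B'=\{a,c\}$ let $\sigma(a)=aaccac$, $\sigma(c)=aaccacc$. With $m=2$ we have $v_a=ccac$, $v_c=ccacc$. The common prefix $aaccac$ contains $aa,ac,cc,ca$. The count vectors (number of $a$'s, number of $c$'s) are $(3,3)$ and $(3,4)$, with determinant $3$. So $\sigma$ is good.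

*Example B.* Let $\sigma(a)=aaccacac$, $\sigma(c)=aaccacaccc$. Again $m=2$, now with $v_a=ccacac$ and $v_c=ccacaccc$; (M2) holds by the same prefix. The count vectors are $(4,4)$ and $(4,6)$, with determinant $8$. So $\sigma$ is good.

Fix good morphisms $\sigma_n:A_{n+1}^+\to A_n^+$ ($n\ge0$) and $A=A_0$. Let $L$ be the set of factors of all words $\sigma_0\sigma_1\cdots\sigma_{n-1}(b)$, $n\ge0$, $b\in A_n$, and let $X$ be the set of $x\in A^{\mathbb Z}$ with all finite factors in $L$. We shall prove three things: $X$ is an infinite minimal shift space; its topological rank is at least $\sup_n|A_n|$; and for every $F\in\mathsf H$ there is a natural bijection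
$$\mathrm{Hom}_c(G_{\overline{\mathsf H}}(X),F)\;\cong\;\varinjlim_n F^{A_n},\qquad \sigma_n^*:F^{A_n}\to F^{A_{n+1}},\quad \sigma_n^*\varphi=\varphi\circ\sigma_n . \tag{1}$$
Here $F^{A_n}$ is identified with the set of homomorphisms $A_n^+\to F$. An element of the limit is represented by some $\varphi\in F^{A_n}$, and two representatives are identified when they become equal at some later level. Granting this for a moment, let us test the guess with constant sequences $\sigma_n=\sigma$.

*Test A.* For $F=\mathbb Z/p$, written additively, and $\varphi=(\varphi(a),\varphi(c))=(s,t)$, Example A gives $\sigma^*(s,t)=(3s+3t,\,3s+4t)$. Modulo $2$ this is $(s+t,s)$, a bijection, so $\mathrm{Hom}_c(G_{\mathsf S}(X),\mathbb Z/2)$ has $4$ elements and the group needs at least two generators. The topological rank is at least $2$ as well. The guess looks fine. Modulo $3$, however, $\sigma^*(s,t)=(0,t)$, and the limit has only $3$ elements.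

*Test B.* Example B gives $\sigma^*(s,t)=(4s+4t,\,4s+6t)$, which is zero modulo $2$. Now $\mathrm{Hom}_c(G_{\mathsf S}(X),\mathbb Z/2)$ is a singleton, while the topological rank is still at least $2$. The prime $2$ no longer sees anything. The prime $3$ still does: modulo $3$ the map is $(s+t,s)$, a bijection, and there are $9$ homomorphisms.

**Where a proof of the guess stops.** Suppose $G_{\mathsf S}(X)$ has $d$ generators. If all maps $\sigma_n^*$ on $F^{A_n}$ were injective for one nontrivial $F$, then (1) would give $|F|^{|A_n|}\le|F|^d$, so $|A_n|\le d$ for all $n$: the alphabets would be bounded. For $F=\mathbb Z/p$ the map $\sigma_n^*$ is the count matrix of $\sigma_n$ modulo $p$. Condition (M3) says that this matrix is injective over $\mathbb Q$. The argument stops at the passage from $\mathbb Q$ to $\mathbb Z/p$. The loss is real: the limit of $\mathbb Z\xrightarrow{1}\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\cdots$ is $\mathbb Q$, of rational dimension $1$, while modulo any prime $p$ all but finitely many stages of the tail pass through a zero map, so the limit of $\mathbb Z/p\xrightarrow{1}\mathbb Z/p\xrightarrow{2}\cdots$ is $0$. A constant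 sequence cannot do this for all $p$, because primes not dividing the determinant survive; a varying sequence can. Killing primes is still not enough, because groups such as the alternating group $\mathrm{Alt}_5$ have no abelian quotients. We need $\sigma_n^*$ to kill colorings $A_n\to F$ by arbitrary finite groups $F$ while the counts stay rationally independent.

These two demands do not conflict. Let $\rho:B^+\to Q$ be a homomorphism onto a finite group of order $h$. Inserting an $h$-th power into a word does not change its value under $\rho$, but it changes its letter counts, and we may choose which letters to add. This is the whole trick (Lemma 4).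

**Testing the second guess on profinite groups.** Let $\Delta=\mathrm{Alt}_5$ and $K=\prod_{i\ge1}\Delta$. A continuous homomorphism from $K$ to a finite group has open kernel, so it factors through a finite power $\Delta^j$; quotients of $\Delta^j$ are powers of $\Delta$, so the image is trivial if the target is solvable. But $K$ has infinitely many projections onto $\Delta$, so it is not finitely generated. As a statement about profinite groups, guess (2) fails. The task is to make a Schützenberger group behave like this, and (1) says that we only have to program it into the maps $\sigma_n^*$.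

**Theorem 1 (answer to (1): No).** There is an infinite minimal shift space $X$ of infinite topological rank with $G_{\mathsf S}(X)$ trivial, hence finitely generated.

**Theorem 2 (answer to (2): No).** For every pseudovariety of groups $\mathsf H\ne\mathsf G$ there is an infinite minimal shift space $X$ with $G_{\overline{\mathsf H}}(X)$ trivial and $G_{\mathsf S}(X)$ not finitely generated.

So the implication in (2) fails for every proper $\mathsf H$ (for instance $p$-groups, abelian groups, solvable groups); for $\mathsf H=\mathsf G$ it is a tautology, because $\overline{\mathsf G}=\mathsf S$. A supplement, Theorem 3 in Section 10, describes which groups and ranks occur; the two answers do not need it.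

## 3. Markers, cuts, and the shift of a directive sequence

Let $\sigma$ be good. In $\sigma(y)$, $y\in B'^*$, each block is $a^mv_b$ with $v_b$ beginning and ending with $c$. So the maximal runs of $a$ are the prefixes $a^m$ of the blocks, and runs of length $<m$ inside the $v_b$. Hence
$$a^m\text{ occurs in }\sigma(y)\text{ exactly at the beginnings of blocks.}\tag{2}$$
In particular $\sigma(y)$ determines its blocks, and the words $\sigma(b)$ are distinct, so $\sigma$ is injective on $B'^*$.

Let $\sigma_n$ have data $a_n,m_n,c_n$. Put $\sigma_{n,m}=\sigma_n\cdots\sigma_{m-1}$, $\tau_n=\sigma_{0,n}$, $C_n=\tau_n(A_n)$, and let $\ell_n^+,\ell_n^-$ be the maximal and minimal lengths of words in $C_n$. A word containing all words of $B^2$, $|B|\ge2$, has at least four factors of length $2$, so length at least $5$; hence $|\sigma_n(b)|\ge5$ and $\ell_n^-\to\infty$. All $\tau_n$ are injective on $A_n^*$. By (M1),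
$$\text{every word of }C_{n+1}\text{ begins with }\tau_n(a_n)\text{ and ends with }\tau_n(c_n).\tag{3}$$

**Definition (cut).** For $w=\tau_n(z)\in C_n^*$, a position $i$ is a *$\tau_n$-cut* of $w$ if $z=z_1z_2$ with $|\tau_n(z_1)|=i$.

By injectivity this does not depend on choices. Consecutive cuts are at distance between $\ell_n^-$ and $\ell_n^+$. For instance, in Example A with $n=1$, the cuts of $aaccac\cdot aaccacc$ are $0$, $6$, $13$.

The next lemma says that cuts are visible locally. For $n=1$ this is (2): look $m_0$ letters to the right.

**Lemma 1.** For each $n$ there is $N_n$ such that, whenever $\alpha uv\beta,\ \alpha'uv\beta'\in C_n^*$ with $|u|,|v|\ge N_n$ and $|\alpha u|$ is a cut of the first word, $|\alpha'u|$ is a cut of the second.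

*Proof.* We use induction. $N_0=0$ works, because all positions are $\tau_0$-cuts. Given $N_n$, put $N_{n+1}=N_n+m_n\ell_n^+$, and write $a=a_n$, $m=m_n$. Suppose $|u|,|v|\ge N_{n+1}$, $\alpha uv\beta=\tau_{n+1}(y)$, $\alpha'uv\beta'=\tau_{n+1}(y')$, and $|\alpha u|$ is a $\tau_{n+1}$-cut of the first word.

Since $v$ is nonempty, a block of $\sigma_n(y)$ starts at this cut, so the part of $\sigma_n(y)$ after it begins with $a^m$. As $|v|\ge N_n+m\ell_n^+$, we get $v=\tau_n(a)^mv'$ with $|v'|\ge N_n$. The positions $|\alpha u\tau_n(a)^j|$, $0\le j\le m$, are $\tau_n$-cuts of the first word, and each sees at least $N_n$ letters of $uv$ on both sides. By the property for $n$, the positions $|\alpha'u\tau_n(a)^j|$ are $\tau_n$-cuts of $\alpha'uv\beta'=\tau_n(\sigma_n(y'))$. Between two consecutive ones of these positions stands $\tau_n(a)$; by injectivity of $\tau_n$ the corresponding part of $\sigma_n(y')$ is the letter $a$. So the part of $\sigma_n(y')$ after the cut $|\alpha'u|$ begins with $a^m$. By (2), a block of $\sigma_n(y')$ begins there, that is, $|\alpha'u|$ is a $\tau_{n+1}$-cut. $\square$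

**Definition (interior cut, $n$-long).** Let $w\in\mathrm{Fact}(C_n^*)$ and $\alpha w\beta\in C_n^*$ (an *embedding* of $w$). The *interior cuts* of $w$ are the positions $i$ of $w$ with $N_n\le i\le|w|-N_n$ such that $|\alpha|+i$ is a cut of $\alpha w\beta$. By Lemma 1 they do not depend on the embedding. The word $w$ is *$n$-long* if $|w|\ge2N_n+\ell_n^+$.

*An $n$-long $w$ has an interior cut, even one in $[N_n,N_n+\ell_n^+]$ and one in $[|w|-N_n-\ell_n^+,|w|-N_n]$.* Indeed, the cuts of $\alpha w\beta$ start at $0$, end at its length, and have gaps at most $\ell_n^+$, so every interval of length $\ell_n^+$ with integer endpoints between $0$ and $|\alpha w\beta|$ contains one.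

**Lemma 2.** $X$ is an infinite minimal shift space, $L(X)=L$, and $L\subseteq\mathrm{Fact}(C_n^*)$ for all $n$.

*Proof.* **Step 1: every level sees all of $L$.** This step proves $L\subseteq\mathrm{Fact}(C_k^*)$. By (M2), a factor of $\tau_n(b)$ is a factor of $\tau_m(b')$ for all $m>n$ and $b'\in A_m$; and $\tau_m(b')\in C_k^+$ for $k\le m$. Given $k$, choose $m>n$ with $m\ge k$.

**Step 2: words of $L$ extend.** This step gives $L(X)=L$. Let $b\in A_n$ and $b'\in A_{n+1}$. The word $bb$ occurs in $\sigma_n(b')$, and $\sigma_n(b')\ne bb$ since it begins with $a_n$ and ends with $c_n\ne a_n$. If an occurrence of $bb$ is not at the end, its second letter has a letter on both sides. If it is at the end, it is not at the beginning, and its first letter has a letter on both sides. So $\tau_n(b)$ occurs in $\tau_{n+1}(b')\in L$ with letters on both sides, and every factor of $\tau_n(b)$ extends on both sides within $L$. Iterating, each $u\in L$ lies in a bi-infinite word all of whose factors are in $L$ (note that $L$ is closed under factors). So $L\subseteq L(X)$; the converse holds by definition of $X$. Clearly $X$ is closed and $TX=X$.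

**Step 3: minimality.** We show that each $u\in L$ occurs in all long words of $L$. Let $u$ be a factor of $\tau_n(b)$. By (M2) it is a factor of every word of $C_{n+1}$. A word of $L$ of length $\ge2\ell_{n+1}^+$ lies in $\mathrm{Fact}(C_{n+1}^*)$, so it contains a full word of $C_{n+1}$, hence $u$. So every orbit in $X$ is dense.

**Step 4: $X$ is infinite.** We exclude periodic points. If $X$ were finite, some $x\in X$ would have a period $p\ge1$. Choose $n$ with $\ell_n^->p$ and a factor $w$ of $x$ with $|w|\ge2N_n+\ell_n^++p$. Its prefix of length $|w|-p$ is $n$-long, so $w$ has an interior cut $i$ with $i+p\le|w|-N_n$. By periodicity the words of length $N_n$ to the left of $i$ and of $i+p$ coincide, and so do those to the right. By Lemma 1, used twice inside the same embedding of $w$, $i+p$ is a cut too. Two distinct cuts are at distance $p<\ell_n^-$, a contradiction. $\square$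

## 4. The maximal subgroup as an intersection of images

Extend $\sigma_n$ and $\tau_n$ continuously to $\overline\Omega_{A_{n+1}}\mathsf V\to\overline\Omega_{A_n}\mathsf V$ and $\overline\Omega_{A_n}\mathsf V\to\overline\Omega_A\mathsf V$. Put $I_n=\tau_n(\overline\Omega_{A_n}\mathsf V)$. It is compact and $C_n^+$ is dense in it, so it is the closure of $C_n^+$. Since $\tau_{n+1}=\tau_n\sigma_n$, the $I_n$ form a decreasing sequence of compact subsemigroups. Put $E=\bigcap_nI_n$; it is a nonempty compact semigroup.

**Proposition 1.** $E$ is a maximal subgroup of $J_{\mathsf V}(X)$. So $E\cong G_{\mathsf V}(X)$.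

*Proof.* **Step 1: $E\subseteq J_{\mathsf V}(X)$.** This places $E$ in the right $\mathcal J$-class. Let $g\in E$. If $g\in A^+$, pick $n$ with $\ell_n^->|g|$; since $g$ is isolated and a limit of words of $C_n^+$, it is one of them, which is too long: a contradiction. Now let $u$ be a finite factor of $g$ and choose $n$ with $\ell_n^-\ge|u|$. Write $g=\lim\tau_n(x_k)$ with $x_k\in A_n^+$. By (F2), $u$ is a factor of some $\tau_n(x_k)$. As blocks have length $\ge|u|$, $u$ meets at most two of them, so it is a factor of $\tau_n(bc)$ for some $b,c\in A_n$. By (M2), $bc$ is a factor of each $\sigma_n(b')$, so $u\in L=L(X)$.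

**Step 2: $E$ lies in one maximal subgroup.** The tool is (3): fixed beginnings and endings of blocks. Let $e,f\in E$ be idempotents. All words of $C_{n+1}^+$ lie in $\tau_n(a_n)A^+$, and $e,f\in I_{n+1}$, so $e,f\in\tau_n(a_n)\overline\Omega_A\mathsf V$ for every $n$. Let $p$ be the limit of a convergent subsequence of the words $\tau_n(a_n)$. By compactness $e=pe'$ and $f=pf'$ for some $e',f'$. Here $p\notin A^+$, because the lengths tend to infinity, and every finite factor of $p$ is a factor of some $\tau_n(a_n)$, hence in $L$. So $p\in J_{\mathsf V}(X)$. Thus $p\,\mathcal J\,pe'$, and stability gives $e\,\mathcal R\,p$; likewise $f\,\mathcal R\,p$. So $e\,\mathcal R\,f$. Dually, with the words $\tau_n(c_n)$, $e\,\mathcal L\,f$. An $\mathcal H$-class contains at most one idempotent, so $e=f$.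

Let $x\in E$. Then $x^\omega\in E$ is idempotent, so $x^\omega=e$. It is $\le_{\mathcal R}x$ and $\le_{\mathcal L}x$, and by Step 1 lies in the same $\mathcal J$-class as $x$. By stability $x\,\mathcal H\,e$. So $E\subseteq H_e$, the $\mathcal H$-class of $e$, which is a maximal subgroup.

**Step 3: $H_e\subseteq E$.** We show that words close to an element of $H_e$ can be fully cut into blocks. Let $g\in H_e$, fix $n$, and put $M=2N_n+\ell_n^++1$. Let $w_k\to g$ with $w_k\in A^+$. For large $k$ we have $|w_k|\ge M$; all factors of $w_k$ of length $M$ are factors of $g$, so they lie in $L\subseteq\mathrm{Fact}(C_n^*)$; and since $g=ege$, the prefix (suffix) of $w_k$ of length $M$ is that of $e\in I_n$. As $e$ is a limit of words of $C_n^+$, this prefix is in $\mathrm{Pref}(C_n^*)$ and this suffix in $\mathrm{Suf}(C_n^*)$. We claim that such a word $w=w_k$ lies in $C_n^+$. Then $g\in I_n$, and as $n$ was arbitrary, $g\in E$.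

First, every prefix of $w$ of length $\ge M$ is in $\mathrm{Pref}(C_n^*)$. This holds for length $M$. Let $w'v$ be a prefix of $w$ with $v$ a letter, $|w'|\ge M$ and $w'\in\mathrm{Pref}(C_n^*)$. Let $q=q'v$ be the suffix of $w'v$ of length $M$; so $q'$ is a suffix of $w'$, of length $2N_n+\ell_n^+$. Being $n$-long, $q'$ has an interior cut, and it is common to two embeddings: the one coming from $w'\in\mathrm{Pref}(C_n^*)$ and the one coming from $q\in\mathrm{Fact}(C_n^*)$. Let $r$ be the part of $w'$ after this cut. The first embedding gives $w'=\tau_n(z)r$; the second gives $rv\in\mathrm{Pref}(C_n^*)$. So $w'v=\tau_n(z)rv\in\mathrm{Pref}(C_n^*)$.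

Hence $w\in\mathrm{Pref}(C_n^*)$. Its suffix of length $M$ is $n$-long and in $\mathrm{Suf}(C_n^*)$. An interior cut of this suffix is common to the two embeddings; the first shows that the part of $w$ before it is some $\tau_n(z)$, the second that the part $r$ after it is in $C_n^*$. So $w=\tau_n(z)r\in C_n^+$. $\square$

**The group $E$ is pro-$\mathsf H$.** Continuous homomorphisms of $\overline\Omega_A\mathsf V$ into members of $\overline{\mathsf H}$ separate its points, and they map $E$ onto subgroups of these members, which belong to $\mathsf H$.

## 5. Reading a finite coloring from a pseudoword: the direct limit formula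

Let $F\in\mathsf H$, and let $\varphi:A_n^+\to F$ be a homomorphism, with continuous extension $\varphi:\overline\Omega_{A_n}\mathsf V\to F$. The natural way to get a homomorphism $E\to F$ is to write $g=\tau_n(x)$ and send $g$ to $\varphi(x)$. The problem is that $x$ might not be unique: $\tau_n$ is injective on *words*, and that alone does not help on pseudowords.

*Example.* Let $\mathsf H$ consist of the elementary abelian $2$-groups and let $\sigma(a)=a^2$ on one letter. It is injective on words. In every $S\in\overline{\mathsf H}$ the element $a^{\omega+1}=a^\omega a$ lies in a subgroup with identity $a^\omega$, so its square $a^{\omega+2}$ is $a^\omega$. Hence $\sigma(a^{\omega+1})=a^{2\omega+2}=a^\omega=\sigma(a^\omega)$. But $\varphi(a)=1\in\mathbb Z/2$ separates $a^{\omega+1}$ from $a^\omega$. The recipe fails, and one sees why: inside a long power of $a$ the blocks $aa$ cannot be located.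

For good morphisms Lemma 1 locates blocks. We now turn this into a finite semigroup in $\overline{\mathsf H}$ that computes $\varphi(x)$ from $\tau_n(x)$. The idea is to record, for a long word, the uncut piece at its left end, the $\varphi$-value of the cut middle, and the uncut piece at its right end.

**Lemma 3.** Let $F\in\mathsf H$ and $\varphi$ be as above. There are a continuous homomorphism $\eta:\overline\Omega_A\mathsf V\to S$ with $S\in\overline{\mathsf H}$ finite, and a map $\kappa$ defined on a subset of $S$, such that $\varphi(x)=\kappa(\eta(\tau_n(x)))$ for all $x\in\overline\Omega_{A_n}\mathsf V\setminus A_n^+$.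

*Proof.* Write $\tau,C,N,\ell,B$ for $\tau_n,C_n,N_n,\ell_n^+,A_n$.

**Step 1: the invariant and the equivalence.** We define $S$ as a set of classes of words. Let $w\in\mathrm{Fact}(C^*)$ be $n$-long with first and last interior cuts $i\le j$. Write $w=s\,\tau(x)\,p$ with $|s|=i$, $|s\tau(x)|=j$; here $x\in B^*$ is unique. Put
$$t(w)=(s,\varphi(x),p),\qquad \varphi(\text{empty word})=1 .$$
Then $N\le|s|,|p|\le N+\ell$ by the remark before Lemma 2, and $s\in\mathrm{Suf}(C^*)$, $p\in\mathrm{Pref}(C^*)$. Define $w\sim w'$ iff $w=w'$; or $w,w'\notin\mathrm{Fact}(C^*)$; or $w,w'\in\mathrm{Fact}(C^*)$ are both $n$-long with $t(w)=t(w')$. There are finitely many classes, since there are finitely many words that are not $n$-long and finitely many possible triples.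

**Step 2: $\sim$ is a congruence.** This makes $S=A^+/{\sim}$ a semigroup. The words outside $\mathrm{Fact}(C^*)$ form an ideal, and words of $\mathrm{Fact}(C^*)$ that are not $n$-long form singleton classes. So it is enough to take an $n$-long $w=s\tau(x)p\in\mathrm{Fact}(C^*)$ as in Step 1 and a letter $v$, and to show that the classes of $wv$ and $vw$ depend only on $t(w)$ and $v$.

*Right multiplication.* First, $wv\in\mathrm{Fact}(C^*)$ iff $pv\in\mathrm{Pref}(C^*)$. "If": from $\alpha s\in C^*$ and $pv\beta\in C^*$ we get $\alpha s\tau(x)pv\beta\in C^*$. "Only if": an embedding of $wv$ is also one of $w$, so $j$ is a cut in it, and what follows $j$ begins with $pv$.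

Let $wv\in\mathrm{Fact}(C^*)$. Its interior cuts are those of $w$ and possibly the position $|w|+1-N$. The latter is a cut iff $pv=\tau(y)p'$ for some $y\in B$ and $p'\in\mathrm{Pref}(C^*)$ with $|p'|=N$. Such a factorization yields an embedding $\alpha s\tau(x)\tau(y)p'\beta\in C^*$ with this cut. Conversely, if it is a cut, then it and $j$ are consecutive cuts, because a cut strictly between them would be an interior cut of $w$ after the last one; so a single word $\tau(y)$ stands between them, and $p'$, which follows a cut, is in $\mathrm{Pref}(C^*)$. In this case $t(wv)=(s,\varphi(x)\varphi(y),p')$, where $p'$ is the suffix of $pv$ of length $N$ and $y$ is then determined by injectivity. Otherwise $t(wv)=(s,\varphi(x),pv)$. All of this depends only on $t(w)$ and $v$.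

*Left multiplication.* Symmetrically, $vw\in\mathrm{Fact}(C^*)$ iff $vs\in\mathrm{Suf}(C^*)$: use $j$'s counterpart, the first interior cut $i$. In this case the interior cuts of $vw$ are those of $w$, shifted by $1$, and possibly the position $N$. The latter is a cut iff $vs=s'\tau(y)$ with $y\in B$, $s'\in\mathrm{Suf}(C^*)$, $|s'|=N$: a factorization yields an embedding with this cut, and conversely the cut and the (shifted) first interior cut of $w$ are consecutive. Then $t(vw)=(s',\varphi(y)\varphi(x),p)$ with $s',y$ determined by $vs$. Otherwise $t(vw)=(vs,\varphi(x),p)$.

**Step 3: the subgroups of $S$ embed in $F$.** This shows $S\in\overline{\mathsf H}$. Let $0$ be the class of words not in $\mathrm{Fact}(C^*)$, if there are any. It is a zero of $S$, and the only subgroup containing it is $\{0\}$. Let $U$ be a subgroup not containing $0$, with identity $\varepsilon$. The class of a word $w\in\mathrm{Fact}(C^*)$ that is not $n$-long is $\{w\}$, and it is not idempotent since $w^2\ne w$. So $\varepsilon$ is the class of an $n$-long $w$; let $t(w)=(s,g,p)$.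

Each $h\in U$ satisfies $h=\varepsilon h\varepsilon\ne0$, so it is the class of a word in $\mathrm{Fact}(C^*)$ with prefix $w$ and suffix $w$. The first interior cut of that word is the first one of its prefix $w$, and the last is the last one of its suffix $w$. So its triple has the form $(s,g_h,p)$. Let $h,h'\in U$ with such representatives $w_1,w_2$. Since $hh'\ne0$, $w_1w_2\in\mathrm{Fact}(C^*)$. The interior cuts of $w_1$ and of $w_2$ give interior cuts of $w_1w_2$. Between the last one of $w_1$ and the first one of $w_2$ stands $ps$; so $ps=\tau(x_0)$ with $x_0\in B^*$ unique. The first interior cut of $w_1w_2$ is that of $w_1$ and the last is that of $w_2$. Hence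
$$g_{hh'}=g_h\,\varphi(x_0)\,g_{h'} .$$
So $h\mapsto\varphi(x_0)g_h$ is a homomorphism $U\to F$, and it is injective because the triple $(s,g_h,p)$ determines $h$. Thus $U$ is isomorphic to a subgroup of $F$, and $U\in\mathsf H$. Therefore $S\in\overline{\mathsf H}$, and the projection $A^+\to S$ extends continuously to $\eta:\overline\Omega_A\mathsf V\to S$.

**Step 4: decoding.** This step defines $\kappa$. On a class of $n$-long words with triple $(s,g,p)$, where $s,p\in C^*$, let
$$\kappa=\varphi(\tau^{-1}(s))\;g\;\varphi(\tau^{-1}(p)).$$
Let $x\in\overline\Omega_B\mathsf V\setminus B^+$ and $x=\lim x_k$ with $x_k\in B^+$; then $|x_k|\to\infty$. For large $k$ the word $\tau(x_k)\in C^+$ is $n$-long. Write $t(\tau(x_k))=(s,g,p)$ and use the trivial embedding of $\tau(x_k)$ in itself: the two cuts split $x_k=yzz'$ with $\tau(y)=s$, $\varphi(z)=g$, $\tau(z')=p$. So $\varphi(x_k)=\kappa(\eta(\tau(x_k)))$. For large $k$, continuity gives $\varphi(x_k)=\varphi(x)$ and $\eta(\tau(x_k))=\eta(\tau(x))$. $\square$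

**Proposition 2.** For $F\in\mathsf H$ there is a bijection $\varinjlim_nF^{A_n}\to\mathrm{Hom}_c(G_{\overline{\mathsf H}}(X),F)$, natural in $F\in\mathsf H$.

*Proof.* By Proposition 1 we may take $E$ for $G_{\overline{\mathsf H}}(X)$.

**Step 1: the map.** We make the recipe above legitimate. For $\varphi\in F^{A_n}$ and $g=\tau_n(x)\in E$ put $\hat\varphi(g)=\varphi(x)$. Here $x\notin A_n^+$ since $g\notin A^+$. By Lemma 3, $\hat\varphi=\kappa\eta|_E$; so $\hat\varphi$ is well defined and continuous. If $g=\tau_n(x)$ and $g'=\tau_n(x')$, then $gg'=\tau_n(xx')$, so $\hat\varphi$ is a homomorphism. Since $\tau_{n+1}(x)=\tau_n(\sigma_n(x))$, we have $\widehat{\sigma_n^*\varphi}=\hat\varphi$, so the map is defined on the direct limit. For a homomorphism $\alpha:F\to F'$, clearly $\widehat{\alpha\varphi}=\alpha\hat\varphi$: this is naturality.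

**Step 2: surjectivity.** We show that any $\chi\in\mathrm{Hom}_c(E,F)$ is defined already at some level $n$. The clopen partition $\{\chi^{-1}(f)\}_{f\in F}$ of $E$ extends to a clopen partition of $\overline\Omega_A\mathsf V$. By (F1) there are a continuous homomorphism $\theta:\overline\Omega_A\mathsf V\to R$ with $R\in\mathsf V$ finite and a map $\chi':\theta(E)\to F$ with $\chi=\chi'\theta|_E$; since $\chi$ and $\theta$ are homomorphisms, so is $\chi'$. By compactness $\theta(E)=\bigcap_n\theta(I_n)$: if $r\in\theta(I_n)$ for all $n$, the sets $I_n\cap\theta^{-1}(r)$ are nonempty, compact and decreasing, so they have a common point, which lies in $E$. As $R$ is finite, $\theta(I_n)=\theta(E)$ for some $n$. Then $\varphi=\chi'\theta\tau_n$ is a continuous homomorphism $\overline\Omega_{A_n}\mathsf V\to F$, and $\hat\varphi=\chi$.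

**Step 3: injectivity.** We show that equal homomorphisms on $E$ come from colorings that merge. Let $\hat\varphi=\hat\psi$; passing to a later level, assume $\varphi,\psi\in F^{A_n}$. Let $E_n=\bigcap_{m\ge n}\sigma_{n,m}(\overline\Omega_{A_m}\mathsf V)$. If $x\in E_n$, $x=\sigma_{n,m}(y)$, then $\tau_n(x)=\tau_m(y)\in I_m$ for every $m\ge n$; so $\tau_n(E_n)\subseteq E$, and hence $\varphi=\psi$ on $E_n$. The clopen set $\{\varphi\ne\psi\}$ misses $E_n$, so by compactness it misses $\sigma_{n,m}(\overline\Omega_{A_m}\mathsf V)$ for some $m$. That is, $\sigma_{n,m}^*\varphi=\sigma_{n,m}^*\psi$. $\square$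

## 6. Good morphisms with prescribed values in a finite group

**Lemma 4.** Let $B,B'$ be finite alphabets, $2\le|B|\le|B'|$, $\rho:B^+\to Q$ a homomorphism onto a finite group, and $(q_b)_{b\in B'}$ elements of $Q$. There is a good morphism $\sigma:B'^+\to B^+$ with $\rho(\sigma(b))=q_b$ for all $b\in B'$.

*Proof.* **Step 1: the shape of the words.** We arrange (M1) (up to distinctness), (M2) and the prescribed values, leaving free exponents. Fix $a\ne c$ in $B$; a word $r$ beginning and ending with $c$ and containing all words of $B^2$ (for example $c$, then all words of $B^2$ in a row, then $c$); words $t_q\in B^+$ with $\rho(t_q)=q$ for $q\in Q$; $h=|Q|$; and $m>\max(|r|,\max_q|t_q|)$. Put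
$$\sigma(b)=a^m\,r\,t_b\,r\prod_{x\in B}(cxc)^{h\,i_{b,x}}\,r,\tag{4}$$
where $t_b=t_q$ for $q=\rho(a^mr)^{-1}q_b\,\rho(rr)^{-1}$, and the integers $i_{b,x}\ge0$ will be chosen. Since $h$-th powers are trivial in $Q$, $\rho(\sigma(b))=\rho(a^mr)\,\rho(t_b)\,\rho(rr)=q_b$. (M2) holds because of $r$. The part after $a^m$ begins and ends with $c$. Each run of $a$ in it lies inside some $r$, or inside $t_b$ (which has a $c$ on both sides), or inside some $cac$; so it is shorter than $m$.

**Step 2: the exponents.** We choose them to get (M3) and distinct words. The letter counts of $\sigma(b)$ form the vector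
$$u_b+h\sum_{x\in B}i_{b,x}(e_x+2e_c),$$
with $u_b$ independent of the exponents; here $(e_x)_{x\in B}$ is the standard basis. The vectors $e_x+2e_c$, $x\in B$, form a basis of $\mathbb Q^B$, since the one for $x=c$ is $3e_c$. Choose an injection $\iota:B\to B'$ and put $i_{\iota(x),y}=k$ if $y=x$, and $0$ otherwise. In this basis, the rows indexed by $\iota(x)$, $x\in B$, form a fixed matrix plus $hk$ times the identity. Its determinant is a polynomial in $k$ with leading term $h^{|B|}k^{|B|}$, so for large $k$ these rows are linearly independent. Then (M3) holds, and the words $\sigma(\iota(x))$ are distinct. For the other $b\in B'$ take $i_{b,x}=0$ for $x\ne c$, and $i_{b,c}$ successively so large that $|\sigma(b)|$ exceeds all previous lengths. All words are then distinct. $\square$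

## 7. Rational cohomology as a lower bound for the topological rank

We now carry the block structure to $X$. A position $i$ of $x\in X$ is an *$n$-cut* of $x$ if it is an interior cut of some factor $w\in L\subseteq\mathrm{Fact}(C_n^*)$ of $x$ in which it is an interior position; by Lemma 1 "some" may be replaced by "every". Long factors have interior cuts with gaps at most $\ell_n^+$, and words of $C_n$ stand between consecutive ones. So $x$ is a concatenation of words of $C_n$, its *$n$-blocks*, between consecutive $n$-cuts.

Let $m\ge n$. A long factor of $x$ embeds in a word $\tau_m(y)=\tau_n(\sigma_{n,m}(y))$, and by Lemma 1 its interior $n$-cuts can be read off from this embedding. So $m$-cuts are $n$-cuts, and the $n$-cuts in an $m$-block $\tau_m(b')$ of $x$ divide it according to $\sigma_{n,m}(b')$. Applying this to the pair $(m,m+1)$ in place of $(n,m)$, (M2) shows that every $b'\in A_m$ occurs as an $m$-block of every $x\in X$.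

Let $B_n(b)$ be the set of $x\in X$ with an $n$-cut at $0$ followed by the block $\tau_n(b)$. It is clopen and nonempty.

The invariant is $K^0(X)=C(X,\mathbb Z)/\{g\circ T-g\}$. *Example.* For clopen $U$, $1_{TU}\circ T=1_U$, so $1_U-1_{TU}=1_{TU}\circ T-1_{TU}$: the functions $1_U$ and $1_{TU}$ have the same class. Thus all levels of a tower are equal in $K^0(X)$. Note that $K^0(X)\otimes\mathbb Q$ is the space of locally constant functions $X\to\mathbb Q$ modulo the functions $g\circ T-g$ with $g:X\to\mathbb Q$ locally constant.

**Proposition 3.** $\dim_{\mathbb Q}K^0(X)\otimes\mathbb Q\ge|A_n|$ for all $n$, and the topological rank of $X$ is at least $\sup_n|A_n|$ (so it is infinite if this supremum is).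

*Proof.* **Step 1: the classes of $1_{B_n(b)}$, $b\in A_n$, are independent.** This gives the first claim. Suppose $f=\sum_{b\in A_n}\lambda_b1_{B_n(b)}=g\circ T-g$, with $\lambda_b\in\mathbb Q$ and $g:X\to\mathbb Q$ such that $g(x)$ depends only on $x_{[-R,R)}$. Choose $m>n$ with $\ell_{m-1}^-\ge R$. By (3), at each $m$-cut of a point $x\in X$ the word on the $R$ positions to the left is the suffix of length $R$ of $\tau_{m-1}(c_{m-1})$, and the word on the $R$ positions to the right is the prefix of length $R$ of $\tau_{m-1}(a_{m-1})$. So $g(T^ix)$ is the same for all $m$-cuts $i$. Let $i<i'$ be consecutive $m$-cuts with block $\tau_m(b')$. Then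
$$0=g(T^{i'}x)-g(T^ix)=\sum_{j=i}^{i'-1}f(T^jx)=\sum_{b\in A_n}\lambda_b\,|\sigma_{n,m}(b')|_b ,$$
because $T^jx\in B_n(b)$ exactly when $j$ is an $n$-cut of $x$ followed by $\tau_n(b)$. This holds for all $b'\in A_m$. Now put $\lambda^{(n)}=\lambda$ and $\lambda^{(k+1)}_{b'}=\sum_{b\in A_k}\lambda^{(k)}_b|\sigma_k(b')|_b$ for $b'\in A_{k+1}$. Counting letters, $\lambda^{(m)}_{b'}=\sum_b\lambda_b|\sigma_{n,m}(b')|_b=0$. By (M3) each map $\mathbb Q^{A_k}\to\mathbb Q^{A_{k+1}}$, $\lambda^{(k)}\mapsto\lambda^{(k+1)}$, is injective: a vector orthogonal to a spanning set is $0$. So $\lambda=0$.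

**Step 2: few towers give small dimension.** We bound the dimension from above by the number of vertices. Suppose $X$ has a Bratteli–Vershik representation with at most $k$ vertices per level. The cylinders of level $N$ are the levels $T^jU_v$ ($0\le j<h_v$) of at most $k$ towers with bases $U_v=[e_0]$. Given finitely many functions in $C(X,\mathbb Z)$, all of them are constant on all cylinders of some level $N$. Since $1_{T^jU_v}$ and $1_{U_v}$ have the same class, the classes of the given functions lie in the span of the at most $k$ classes of the $1_{U_v}$. So $\dim_{\mathbb Q}K^0(X)\otimes\mathbb Q\le k$. By Step 1, $k\ge|A_n|$ for all $n$. $\square$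

## 8. Theorem 1: killing every finite coloring at once

**Step 1: the universal target.** We gather all colorings by small groups into one finite group. For $n\ge0$ let $|A_n|=n+2$. Up to isomorphism of the target there are finitely many homomorphisms from the free group $\mathcal F(A_n)$ to groups of order $\le n+1$. Let $Q_n$ be the quotient of $\mathcal F(A_n)$ by the intersection of their kernels; it is a finite group. Let $\rho_n:A_n^+\to Q_n$ be the canonical map. It is onto: its image is a subsemigroup of a finite group, hence a subgroup, and it contains generators of $Q_n$.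

**Step 2: the sequence.** We make $\sigma_n$ trivial in $Q_n$ but good. By Lemma 4 choose good $\sigma_n:A_{n+1}^+\to A_n^+$ with $\rho_n\sigma_n(b)=1$ for all $b\in A_{n+1}$. Let $X$ be the resulting shift; by Lemma 2 it is infinite and minimal.

**Step 3: the group and the rank.** We evaluate (1). Let $F$ be a finite group and $n\ge|F|-1$. Every $\varphi\in F^{A_n}$ factors through $\rho_n$, so $\sigma_n^*\varphi$ is trivial. Every element of $\varinjlim F^{A_n}$ has a representative at such a level, so the limit is a singleton. By Proposition 2 with $\mathsf H=\mathsf G$, $\mathrm{Hom}_c(G_{\mathsf S}(X),F)$ is a singleton for every finite group $F$, so the profinite group $G_{\mathsf S}(X)$ is trivial. By Proposition 3, the topological rank of $X$ is infinite. This proves Theorem 1. $\blacksquare$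

## 9. Theorem 2: hiding powers of an alternating group from $\mathsf H$

Let $\mathsf H\ne\mathsf G$.

**Step 1: a simple group outside $\mathsf H$.** We need a group that $\mathsf H$ cannot see. Every finite group embeds in a symmetric group, hence in some alternating group $\mathrm{Alt}_k$ with $k\ge5$. Some finite group is not in $\mathsf H$, and $\mathsf H$ is closed under subgroups, so some $\Delta=\mathrm{Alt}_k$, $k\ge5$, is not in $\mathsf H$. It is nonabelian simple.

**Step 2: alphabets and targets.** The alphabet records $n$ coordinates in $\Delta$; a second group records what $\mathsf H$ sees. Let $A_n=\Delta^n\times\{0,1\}$ for $n\ge0$, and let $\psi_n:A_n^+\to\Delta^n$ be given on letters by the first projection; it is onto. Let $Q_n$ be the quotient of $\mathcal F(A_n)$ by the intersection of the kernels of all homomorphisms into members of $\mathsf H$ of order $\le n+1$. It embeds in a finite product of members of $\mathsf H$, so $Q_n\in\mathsf H$. Let $\pi_n:A_n^+\to Q_n$ be the canonical map; it is onto as in Section 8.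

**Step 3: the two targets are independent.** We show that $\rho_n=(\pi_n,\psi_n):A_n^+\to Q_n\times\Delta^n$ is onto, as Lemma 4 requires. The image is a subgroup projecting onto both factors. By Goursat's lemma it is a fiber product over a common quotient $W$ of $Q_n$ and $\Delta^n$. Since $\Delta$ is nonabelian simple, quotients of $\Delta^n$ are isomorphic to powers $\Delta^j$; so $W\cong\Delta^j$. But $W\in\mathsf H$ and $\Delta\notin\mathsf H$, so $j=0$ and $W=1$. Thus the image is $Q_n\times\Delta^n$.

**Step 4: the sequence.** We erase what $\mathsf H$ sees and keep the coordinates. Since $|A_n|\le|A_{n+1}|$, Lemma 4 gives good $\sigma_n$ with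
$$\rho_n\sigma_n(t_1,\dots,t_{n+1},i)=(1,(t_1,\dots,t_n))\qquad\text{for }(t_1,\dots,t_{n+1},i)\in A_{n+1}.$$
By Lemma 2, $X$ is infinite and minimal.

**Step 5: $G_{\overline{\mathsf H}}(X)$ is trivial.** We use formula (1) for $\mathsf H$. If $F\in\mathsf H$ and $n\ge|F|-1$, each $\varphi\in F^{A_n}$ factors through $\pi_n$, so $\sigma_n^*\varphi$ is trivial. By Proposition 2 the pro-$\mathsf H$ group $G_{\overline{\mathsf H}}(X)$ has no nontrivial continuous homomorphism to a member of $\mathsf H$, so it is trivial.

**Step 6: $G_{\mathsf S}(X)$ is not finitely generated.** We use formula (1) for $\mathsf G$, with the same sequence, and the target $\Delta$. Let $\varphi_{n,i}\in\Delta^{A_n}$ be the $i$-th coordinate of $\psi_n$, $1\le i\le n$. By Step 4, $\sigma_n^*\varphi_{n,i}$ sends $(t_1,\dots,t_{n+1},j)$ to $t_i$; so $\sigma_n^*\varphi_{n,i}=\varphi_{n+1,i}$. For fixed $n$ the $\varphi_{n,i}$ are pairwise distinct. So for $i\ne j$ the classes of $\varphi_{n,i}$ and $\varphi_{n,j}$ never merge, and we get infinitely many distinct elements of $\varinjlim\Delta^{A_n}\cong\mathrm{Hom}_c(G_{\mathsf S}(X),\Delta)$. A group topologically generated by $d$ elements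 has at most $|\Delta|^d$ continuous homomorphisms to $\Delta$. This proves Theorem 2. $\blacksquare$

Any nontrivial $\mathsf H\ne\mathsf G$, for instance the $2$-groups, shows that the answer to (2) is No.

## 10. Every metrizable projective group, with every admissible rank

In Section 8 the maps $\sigma_n$ imitated the trivial endomorphism of a free group. Imitating an idempotent endomorphism instead gives more. Recall that a profinite group $P$ is *projective* if continuous homomorphisms from $P$ lift along epimorphisms of profinite groups; equivalently, if all finite embedding problems for $P$ have (weak) solutions. Free profinite groups and the trivial group are projective. The group $\mathbb Z/2$ is not: its identity does not lift along $\mathbb Z/4\to\mathbb Z/2$, since every homomorphism $\mathbb Z/2\to\mathbb Z/4$ has image in $2\mathbb Z/4$.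

**Theorem 3 (supplement).**

(a) A profinite group is isomorphic to $G_{\mathsf S}(X)$ for some infinite minimal $X$ iff it is metrizable and projective. Every such group is realized by an $X$ of infinite topological rank.

(b) Let $P$ be a finitely generated projective profinite group and $r\in\{1,2,3,\dots\}\cup\{\infty\}$. There is an infinite minimal $X$ of topological rank exactly $r$ with $G_{\mathsf S}(X)\cong P$ iff $r\ge\max(\mathrm{rk}\,P,2)$.

(c) For $\mathsf H\ne\mathsf G$ and $d\ge0$ there is an infinite minimal $X$ with $G_{\overline{\mathsf H}}(X)$ free pro-$\mathsf H$ on $d$ generators and $G_{\mathsf S}(X)$ not finitely generated.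

**Step 1: natural bijections determine the group.** This lets us identify groups from (1). Let $G,P$ be pro-$\mathsf H$ with bijections $\Phi_F:\mathrm{Hom}_c(G,F)\to\mathrm{Hom}_c(P,F)$ natural in $F\in\mathsf H$. For a pro-$\mathsf H$ group $K$, $\mathrm{Hom}_c(G,K)$ is the inverse limit of the sets $\mathrm{Hom}_c(G,K/N)$ over the open normal subgroups $N$, and likewise for $P$. So we get bijections $\Phi_K$, natural in pro-$\mathsf H$ groups $K$, because a continuous homomorphism $K\to K'$ induces $K/f^{-1}(N')\to K'/N'$ for each open normal $N'$ of $K'$ (with $f$ this homomorphism). Let $\alpha=\Phi_G(\mathrm{id}_G):P\to G$ and $\beta=\Phi_P^{-1}(\mathrm{id}_P):G\to P$. Naturality gives $\Phi_K(\gamma)=\gamma\alpha$ for $\gamma:G\to K$ and $\Phi_K^{-1}(\delta)=\delta\beta$ for $\delta:P\to K$. So $\beta\alpha=\Phi_P(\beta)=\mathrm{id}_P$ and $\alpha\beta=\Phi_G^{-1}(\alpha)=\mathrm{id}_G$. Hence $G\cong P$.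

**Step 2: an upper bound for the rank.** We show that if $|A_n|=r$ for all $n$, then $X$ has topological rank $\le r$. Consider the partitions
$$\mathcal P_n=\{T^jB_n(b):b\in A_n,\ 0\le j<|\tau_n(b)|\}.$$
They are partitions of $X$, because position $0$ of each point lies in exactly one $n$-block. By Section 7, $\mathcal P_{n+1}$ refines $\mathcal P_n$, and the bases $\bigcup_bB_n(b)$ decrease with $n$. For $n\ge1$, a point of the base of $\mathcal P_n$ has the fixed words $\tau_{n-1}(c_{n-1})$ to the left and $\tau_{n-1}(a_{n-1})$ to the right of $0$, so the bases shrink to a single point. Moreover each $n$-block of a point is preceded by $\tau_{n-1}(c_{n-1})$ and followed by $\tau_{n-1}(a_{n-1})$, so an atom of $\mathcal P_n$ determines $x_{[-\ell,\ell]}$ with $\ell=\ell_{n-1}^--1$. Hence the $\mathcal P_n$ generate the topology. By Herman–Putnam–Skau (*Ordered Bratteli diagrams, dimension groups and topological dynamics*, Internat. J. Math. 3 (1992)), a refining sequence of Kakutani–Rokhlin partitions that generates the topology and whose bases decrease to a point yields a Bratteli–Vershik representation with one vertex per tower at each level. Here there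 are $r$ towers at each level.

**Step 3: an idempotent to imitate.** We present $P$ as a retract of a free group. Let $P$ be metrizable and projective. Let $\widehat F$ be either

- (case $\infty$) the free profinite group on $x_1,x_2,\dots$ converging to $1$; every metrizable profinite group is a quotient of it; or
- (case $r$) the free profinite group on $x_1,\dots,x_r$, if $P$ is finitely generated and $r\ge\max(\mathrm{rk}\,P,2)$ is finite.

Take an epimorphism $\pi:\widehat F\to P$ and, by projectivity, a continuous homomorphism $s:P\to\widehat F$ with $\pi s=\mathrm{id}_P$. Let $e=s\pi$; then $e^2=e$. For a finite group $F$ put $Y_F=\mathrm{Hom}_c(\widehat F,F)$ and $e^*\theta=\theta e$ on $Y_F$. The map $\pi^*:\mathrm{Hom}_c(P,F)\to Y_F$ is injective, with image $\mathrm{Im}(e^*)$: indeed $\gamma\pi=e^*(\gamma\pi)$ since $\pi e=\pi s\pi=\pi$, and $\theta e=\pi^*(\theta s)$. So $\mathrm{Hom}_c(P,F)\cong\mathrm{Im}(e^*)$, naturally in $F$. Elements of $Y_F$ have open kernel, so they are trivial on almost all $x_i$.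

**Step 4: the sequence.** We choose $\sigma_n$ to agree with $e$ as far as groups of order $\le n+1$ can see. Choose integers $k_n\ge2$: in case $r$ take $k_n=r$; in case $\infty$ take $k_n$ strictly increasing such that for every group $F$ of order $\le n+1$ and every $\varphi\in Y_F$ trivial on all $x_i$ with $i>k_n$, the homomorphism $\varphi e$ is trivial on all $x_i$ with $i>k_{n+1}$. This is possible because, up to isomorphism, only finitely many pairs $(F,\varphi)$ are involved. Let $A_n=\{x_1,\dots,x_{k_n}\}$, let $\rho_n:A_n^+\to Q_n$ be as in Section 8 for this alphabet, and let $p_n:\widehat F\to Q_n$ be the continuous homomorphism with $p_n(x_i)=\rho_n(x_i)$ for $i\le k_n$ and $p_n(x_i)=1$ for $i>k_n$. By Lemma 4 choose good $\sigma_n:A_{n+1}^+\to A_n^+$ with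
$$\rho_n(\sigma_n(x_i))=p_n(e(x_i)),\qquad i\le k_{n+1}.$$

**Step 5: $G_{\mathsf S}(X)\cong P$.** We compute the direct limit. Fix $F$ and let $n\ge|F|-1$. For $\varphi\in F^{A_n}$ let $\tilde\varphi\in Y_F$ be its extension by $1$. Write $\varphi=\bar\varphi\rho_n$ with $\bar\varphi:Q_n\to F$; then $\tilde\varphi=\bar\varphi p_n$, as both agree on all $x_i$. So for $i\le k_{n+1}$
$$(\sigma_n^*\varphi)(x_i)=\bar\varphi\rho_n\sigma_n(x_i)=\bar\varphi p_ne(x_i)=\tilde\varphi(e(x_i)),$$
and $\tilde\varphi e$ is trivial on $x_i$ for $i>k_{n+1}$ by the choice of $k_{n+1}$ (in case $r$ there are no such $x_i$). Hence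
$$\widetilde{\sigma_n^*\varphi}=e^*\tilde\varphi.\tag{5}$$
Consider the map $\varinjlim F^{A_n}\to\mathrm{Im}(e^*)$, $[\varphi]\mapsto e^*\tilde\varphi$, with representatives at levels $n\ge|F|-1$.

- It is well defined: by (5), $e^*\widetilde{\sigma_n^*\varphi}=e^*e^*\tilde\varphi=e^*\tilde\varphi$.
- It is injective: for $\varphi,\psi\in F^{A_n}$, $e^*\tilde\varphi=e^*\tilde\psi$ gives $\sigma_n^*\varphi=\sigma_n^*\psi$ by (5).
- It is surjective: any $\theta\in\mathrm{Im}(e^*)$ is $\tilde\varphi$ for some $\varphi\in F^{A_n}$ with $n$ large, because it is trivial on almost all $x_i$; and $e^*\theta=\theta$.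
- It is natural in $F$, since $\widetilde{\alpha\varphi}=\alpha\tilde\varphi$ for $\alpha:F\to F'$ (use a level $n\ge\max(|F|,|F'|)-1$).

So $\mathrm{Hom}_c(G_{\mathsf S}(X),F)\cong\mathrm{Hom}_c(P,F)$ naturally in all finite groups $F$, by Proposition 2, and Step 1 gives $G_{\mathsf S}(X)\cong P$. By Lemma 2, $X$ is infinite and minimal. In case $\infty$ its topological rank is infinite by Proposition 3. In case $r$ it is $\ge r$ by Proposition 3 and $\le r$ by Step 2, so it is exactly $r$.

**Step 6: proof of (a).** Sufficiency, with infinite topological rank, is case $\infty$. Necessity: $G_{\mathsf S}(X)$ is a closed subgroup of the metrizable semigroup $\overline\Omega_A\mathsf S$, hence metrizable. It is projective because every closed subgroup of a free profinite monoid is a projective profinite group (Rhodes–Steinberg, *Closed subgroups of free profinite monoids are projective profinite groups*, Bull. London Math. Soc. 40 (2008)).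

**Step 7: proof of (b).** "If" was just proved, by case $r$ or case $\infty$; in the latter we note that a finitely generated profinite group is metrizable, since it has finitely many homomorphisms into each finite group and hence countably many open normal subgroups. "Only if": $r\ge\mathrm{rk}\,P$ is the known result quoted in Section 1 when $r$ is finite, and is clear for $r=\infty$. It remains to exclude $r=1$. In a representation with one vertex per level, level $N$ is a single tower with base $U$ and height $h$, filling the space. As $T^jU$ for $0\le j<h$ partition the space and $T$ is bijective, $T(T^{h-1}U)=U$; so $T^h$ maps each cylinder of level $N$ to itself. For the shift $X$ choose $N$ so that $x_0$ is constant on cylinders of level $N$; then $x_{i+h}=x_i$ for all $x\in X$ and all $i$, so $X$ is finite, a contradiction. (In other words, such a system is an odometer, hence equicontinuous, while an infinite shift space is expansive and so not equicontinuous.)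

**Step 8: proof of (c).** We add a free factor to the group from Theorem 2. Let $P_0=G_{\mathsf S}(X_0)$ with $X_0$ from Theorem 2 for $\mathsf H$.

*$P_0$ is projective.* Let $F\to F'$ be an epimorphism of finite groups. For the alphabets $A_n$ of $X_0$ the maps $F^{A_n}\to F'^{A_n}$ are onto, so $\mathrm{Hom}_c(P_0,F)\to\mathrm{Hom}_c(P_0,F')$ is onto by Proposition 2 and its naturality. Thus all finite embedding problems for $P_0$ have weak solutions.

Let $P=P_0\amalg\widehat F_d$ be the free profinite product, where $\widehat F_d$ is free profinite of rank $d$. By its universal property, $\mathrm{Hom}_c(P,F)=\mathrm{Hom}_c(P_0,F)\times F^d$. Homomorphisms from $P_0$ and from $\widehat F_d$ lift along epimorphisms, so those from $P$ do, and $P$ is projective. It is metrizable: $\mathrm{Hom}_c(P_0,F)$ is a direct limit of a sequence of finite sets, so $\mathrm{Hom}_c(P,F)$ is countable for each finite $F$, and $P$ has countably many open normal subgroups. It is not finitely generated, because its quotient $P_0$ is not.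

Let $X$ be the shift built in case $\infty$ with $G_{\mathsf S}(X)\cong P$. By Proposition 2, applied for $\mathsf H$ and for $\mathsf G$, we have, naturally in $F\in\mathsf H$,
$$\mathrm{Hom}_c(G_{\overline{\mathsf H}}(X),F)\cong\varinjlim F^{A_n}\cong\mathrm{Hom}_c(P,F)=\mathrm{Hom}_c(P_0,F)\times F^d .$$
For $F\in\mathsf H$, again by Proposition 2, now for $X_0$, $\mathrm{Hom}_c(P_0,F)\cong\mathrm{Hom}_c(G_{\overline{\mathsf H}}(X_0),F)$, which is trivial. So $\mathrm{Hom}_c(G_{\overline{\mathsf H}}(X),F)\cong F^d$ naturally in $F\in\mathsf H$. The free pro-$\mathsf H$ group on $d$ generators has the same property, and Step 1 shows that $G_{\overline{\mathsf H}}(X)$ is isomorphic to it. $\blacksquare$
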